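
\newtheorem{theorem}{Theorem}[section]
\newtheorem{lemma}[theorem]{Lemma}
\newtheorem{proposition}[theorem]{Proposition}
\theoremstyle{remark}
\newtheorem{remark}[theorem]{Remark}
\numberwithin{equation}{section}

\title{How many sites carry the running maximum of\\ one-dimensional Mott variable-range hopping}


\begin{abstract}
We consider the Mott random walk on a random set of points of the line with i.i.d.\ exponential gaps and with
conductances $\exp(-|x-y|^\alpha)$, where $\alpha>1$. We prove that, for almost every environment, the running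
maximum of the walk at time $t$ lies with quenched probability tending to $1$ in a set of
$2+\lfloor\frac1{\alpha-1}\rfloor$ sites determined by the environment and $t$, and that no smaller number of sites
suffices. This proves a conjecture stated in \cite{CFJ}. We also bound the exceptional probability, and show
that the number of sites needed at time $t$ takes each of the values $1,\dots,2+\lfloor\frac1{\alpha-1}\rfloor$ at
arbitrarily large times, although it equals $1$ with probability tending to $1$.
\end{abstract}

\section{The question and the answer}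

\subsection*{The model}
An \emph{environment} is a sequence $\omega=(\omega_i)_{i\in\mathbb Z}$ of real numbers with $\omega_0=0$ and
$\omega_i<\omega_{i+1}$; we identify it with the set $\{\omega_i\}$. Under its law $\mathbf P$ the gaps
\[
g_i=\omega_{i+1}-\omega_i,\qquad i\in\mathbb Z,
\]
are i.i.d.\ with $\mathbf P(g_i>u)=e^{-u}$, $u\ge0$. Fix $\alpha>1$ and put
\[
c(x,y)=\exp(-|x-y|^\alpha)\quad(x\ne y),\qquad c(x,x)=0,\qquad c(x)=\sum_{y\in\omega}c(x,y),\qquad
c(B)=\sum_{x\in B}c(x).
\]
All $c(x)$ are finite a.s., see Lemma~\ref{lem:env}.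
Given $\omega$, the (constant-speed, zero-drift) \emph{Mott random walk} $X=(X_t)_{t\ge0}$ waits at its current site
$x\in\omega$ for an exponential time of mean $1$ and then jumps to $y$ with probability $c(x,y)/c(x)$. In other words
its generator is
\[
(\mathcal Lf)(x)=\sum_{y\in\omega}\frac{c(x,y)}{c(x)}\bigl(f(y)-f(x)\bigr).
\]
We write $P_x$, $E_x$ for the quenched law and expectation of the walk started at $x$, and
$\overline X_t=\sup_{s\le t}X_s$ for the running maximum. A family $(\Gamma_t)_{t\ge0}$ of subsets of $\omega$ is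
\emph{environment-measurable} if each $\Gamma_t$ is a measurable function of $\omega$ and $t$ only; it may not
look at the walk.

\subsection*{The question}
Conductances decay faster than exponentially in the distance, while the largest among the first $N$ gaps is of order
$\log N$. So a long gap is a serious barrier, and until it is crossed the running maximum is stuck on its left side.
One is led to expect that at time $t$ the gaps longer than some threshold have not been crossed and the shorter
ones have, so that $\overline X_t$ is the left endpoint of the first long gap to the right of $0$, a single site which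
the environment alone determines. This cannot be right at all times, because the threshold grows with $t$: at the
moment when it passes a gap, that gap may or may not have been crossed, and two sites compete. More sites compete if
several gaps have nearly the same length. How many sites must $\Gamma_t$ have in order that
\begin{equation}\label{eq:star}
\lim_{t\to\infty}P_0\bigl(\overline X_t\in\Gamma_t\bigr)=1\qquad\mathbf P\text{-a.s.}?
\end{equation}
In \cite{CFJ} the answer $2+\lfloor\frac1{\alpha-1}\rfloor$ is stated as a conjecture. It is correct. Throughout,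
\[
m=\Bigl\lfloor\frac1{\alpha-1}\Bigr\rfloor .
\]

\begin{theorem}\label{thm:main}
Let $\alpha>1$.
\begin{itemize}
\item[(i)] There is an environment-measurable family $(\Gamma_t)_{t\ge0}$ with $\Gamma_t\subseteq\omega$ and
$|\Gamma_t|=m+2$ for which \eqref{eq:star} holds.
\item[(ii)] There is a deterministic $\varepsilon_0>0$ such that $\mathbf P$-a.s.\ there are arbitrarily large $t$ for
which $m+2$ distinct points $x\in\omega$ each satisfy $P_0(\overline X_t=x)\ge\varepsilon_0$. Hence no
environment-measurable family $(\Gamma'_t)$ with $\Gamma'_t\subseteq\omega$ and $|\Gamma'_t|<m+2$ for all large $t$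
satisfies \eqref{eq:star}: at such $t$ the set $\Gamma'_t$ misses one of these points, and
$P_0(\overline X_t\in\Gamma_t')\le1-\varepsilon_0$.
\end{itemize}
\end{theorem}

Thus two sites suffice when $\alpha>2$, three are needed when $\frac32<\alpha\le2$, and the number tends to infinity as
$\alpha\downarrow1$. The method gives more. Let
\[
\eta^*=\alpha-1-\frac1{m+1},
\]
which is positive because $m+1>\frac1{\alpha-1}$, and let
\[
N_\varepsilon(t)=\min\bigl\{|\Gamma|:\ \Gamma\subset\omega,\ P_0(\overline X_t\in\Gamma)\ge1-\varepsilon\bigr\}.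
\]

\begin{theorem}\label{thm:more}
\begin{itemize}
\item[(a)] For every $\eta'<\eta^*$ the sets $\Gamma_t$ in Theorem~\ref{thm:main}(i) can be chosen so that $\mathbf P$-a.s.\
$P_0(\overline X_t\notin\Gamma_t)\le\exp(-(\log t)^{\eta'/\alpha})$ for all large $t$.
\item[(b)] There is a deterministic $\varepsilon_0>0$ for which Theorem~\ref{thm:main}(ii) holds and such that, for
every $\varepsilon\in(0,\varepsilon_0)$, $\mathbf P$-a.s.\ the set of limit points of $N_\varepsilon(t)$ as
$t\to\infty$ is exactly $\{1,2,\dots,m+2\}$. Moreover $N_\varepsilon(t)\to1$ in $\mathbf P$-probability.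
\end{itemize}
\end{theorem}

\subsection*{Conventions}
$C,c$ denote positive constants that depend only on $\alpha$, on an auxiliary exponent $\eta$ in
Section~\ref{sec:upper} and on an integer $q\le m$ in Section~\ref{sec:lower}; they may change from line to line.
(With arguments, as in $c(x)$, $c(x,y)$, $c(B)$, the letter $c$ always refers to conductances.)
``For large $k$'' means for $k$ larger than a deterministic constant of this kind, unless an environment has been
fixed or the statement is made $\mathbf P$-a.s. For $B\subset\omega$ let $\tau_B=\inf\{t\ge0:X_t\in B\}$, with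
$\tau_y=\tau_{\{y\}}$; the exit time of a set $D$ is $\tau_{D^c}$. Let $\tau_x^+$ be the first time after the first
jump at which the walk is at $x$. For a probability measure $\nu$ on $\omega$ let $P_\nu=\sum_x\nu(x)P_x$.

\section{The mechanism}\label{sec:mechanism}

\subsection*{One gap, in caricature}
Replace a stretch of $N$ consecutive points without long gaps by one state of mass $N$, and suppose that the only way
out is across a gap of length $g$. The walk is in equilibrium inside the stretch, so it crosses at rate
$e^{-g^\alpha}/N$, and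
\begin{equation}\label{eq:toy}
P(\text{gap not crossed by time }t)=\exp\bigl(-t\,e^{-g^\alpha}/N\bigr).
\end{equation}
A gap longer than $g$ occurs about once in $e^g$ points, so $N\approx e^g$ is the natural size. This suggests the time
scale
\[
T(\rho)=\exp(\rho^\alpha+\rho),
\]
and with $N=e^g$, $t=T(\rho)$ the probability in \eqref{eq:toy} is
$\exp\bigl(-e^{(\rho^\alpha+\rho)-(g^\alpha+g)}\bigr)$. Let $\rho$ be close to $k$. The function $x^\alpha+x$ has
derivative of order $k^{\alpha-1}$ there. So with high probability the gap is crossed if $g$ is below $\rho$ by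
much more than $k^{1-\alpha}$, and not crossed if $g$ is above $\rho$ by much more than that;
only if $|g-\rho|=O(k^{1-\alpha})$ is the matter undecided. Call gaps of these three kinds \emph{short},
\emph{long} and \emph{critical}, respectively. The running maximum should sit at the left end of a critical gap or of
the first long gap.

Now let there be $q+1$ critical gaps, with lengths in $[R,R+k^{1-\alpha}]$, before the first long one; they separate
$q+2$ stretches, say all of mass $N$. In the caricature the walk becomes a chain on states $1,\dots,q+2$, stepping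
between neighbors at rates between $e^{-\kappa}\lambda$ and $\lambda$, where $\lambda=e^{-R^\alpha}/N$ and
$\kappa=\alpha2^{\alpha-1}$ bounds $(R+k^{1-\alpha})^\alpha-R^\alpha$ when $R+1\le2k$. At time $1/\lambda$
\emph{each} state is the running maximum with probability bounded below: during successive time intervals of length
$1/((q+2)\lambda)$ the chain makes exactly one step, to the right, until it is at state $l$, with probability bounded
below, and then it stays there for time $1/\lambda$ with probability at least $e^{-2}$. So $q+2$ sites compete. The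
case $q=0$ is \eqref{eq:toy}: two sites, with probabilities $e^{-x}$ and $1-e^{-x}$, where
$x=t\,e^{-R^\alpha}/N$.

\subsection*{How many critical gaps?}
Let $\rho$ run through $[k,k+1)$. This interval consists of about $k^{\alpha-1}$ windows of width $k^{1-\alpha}$. For
a fixed window, each successive gap that is not short is critical, rather than long, with probability of order
$k^{1-\alpha}$, by the lack of memory of the exponential law. So $q+1$ critical gaps precede the first long one with
probability of order $k^{-(\alpha-1)(q+1)}$, and the probability that this happens for \emph{some} window at level $k$ is of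
order
\[
k^{\alpha-1}\cdot k^{-(\alpha-1)(q+1)}=k^{-(\alpha-1)q}.
\]
The first critical gap comes for free, because the window is moved across it as time passes. The sum over $k$
diverges if and only if $q(\alpha-1)\le1$, that is $q\le m$. So the largest number of competitors that occurs
infinitely often should be $q+2=m+2$.

\subsection*{What the proof has to do}
The walk starts at $0$, not in equilibrium, and jumps over any distance; Section~\ref{sec:facts} collects the facts
on reversible chains that handle this. For the upper bound (Section~\ref{sec:upper}) polynomial errors in $k$ are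
everywhere. They are absorbed by windows of width $k^{1-\alpha+\eta}$, slightly too wide: crossing times of gaps that
differ by this much differ by a factor of at least $e^{k^\eta}$. The room for this is $\eta<\eta^*$. One real
difficulty remains: the walk may have crossed a critical gap just before time $t$ and not have had the time to climb
to the next candidate. This is excluded by a general fact: started from equilibrium in a finite set, a reversible
chain has an exit time with convex tail, which cannot concentrate on a short time interval (Lemma~\ref{lem:spread}).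
For the lower bound (Section~\ref{sec:lower}) we must exhibit the picture with $q+2$ stretches
infinitely often. When $\frac1{\alpha-1}$ is an integer and $q=m$, the probabilities above are of order $1/k$, just
large enough for divergence, and nothing may be lost. So the gap lengths must be allowed to differ by as much as
$k^{1-\alpha}$, and the conductance across a critical gap has to be known up to a constant factor.

\section{Facts on reversible chains}\label{sec:facts}

\subsection*{Sums over the environment, and cuts}
Let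
\[
S_i=\sum_{j\in\mathbb Z}e^{-|\omega_i-\omega_j|},\qquad
\chi_i=\sum_{j\le i<j'}c(\omega_j,\omega_{j'}).
\]
Thus $\chi_i$ is the total conductance across the gap $(\omega_i,\omega_{i+1})$.

\begin{lemma}\label{lem:env}
We have $c(\omega_i)\le e\,S_i$ and $\mathbf P(S_i>3k)\le e^{5-3k}$. If $k\ge1$ and $S_i,S_{i+1}\le3k$, then
$\chi_i\le81k^2e^{-g_i^\alpha}$.
\end{lemma}

\begin{proof}
For $x\ge0$ we have $x^\alpha\ge x-1$, so $\sum_je^{-|\omega_i-\omega_j|^\alpha}\le eS_i$; this gives the first claim. Seen from $\omega_i$, the points on the two sides are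
independent Poisson processes of rate $1$, and $j=i$ contributes $1$ to $S_i$. Using $e^f-1\le2f$ for $f\in[0,1]$,
\[
\mathbf E\,e^{S_i}=e\,\Bigl(\exp\int_0^\infty\bigl(e^{e^{-x}}-1\bigr)dx\Bigr)^2\le e\cdot(e^2)^2=e^5,
\]
and Markov's inequality gives the second claim. Finally $x\mapsto x^\alpha$ is superadditive on $[0,\infty)$, so
\[
\chi_i\le\sum_{j\le i<j'}e^{-(\omega_i-\omega_j)^\alpha-g_i^\alpha-(\omega_{j'}-\omega_{i+1})^\alpha}
\le e^{-g_i^\alpha}(eS_i)(eS_{i+1})\le 9e^2k^2e^{-g_i^\alpha},
\]
and $9e^2\le81$.
\end{proof}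

In particular all $c(x)$ are finite a.s. Jump rates equal $1$, so there is no explosion, and the walk is reversible:
$c(x)p_s(x,y)=c(y)p_s(y,x)$ for its transition probabilities. For a finite nonempty set $Q\subset\omega$ let
\[
\partial Q=\sum_{x\in Q,\,y\notin Q}c(x,y),\qquad \nu_Q=\frac{c|_Q}{c(Q)} .
\]
If $Q=\{\omega_i:u<i\le v\}$, every edge leaving $Q$ crosses the gap $u$ or the gap $v$, so
$\partial Q\le\chi_u+\chi_v$. Every point can jump to every other point, so $\tau_{Q^c}<\infty$ a.s.

\subsection*{Effective conductance}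
We recall what is needed. Let $A\subset\omega$ have finite complement and let $x\notin A$. Merging $A$ to one vertex
gives a finite network, and
\begin{equation}\label{eq:ceff}
C_{\rm eff}(x\leftrightarrow A)=\min\Bigl\{\tfrac12\sum_{u,v\in\omega}c(u,v)(f(u)-f(v))^2:\ f(x)=1,\ f|_A=0\Bigr\}
=c(x)\,P_x(\tau_A<\tau_x^+),
\end{equation}
where the minimum is over $f:\omega\to\mathbb R$.
The minimizer is $f(u)=P_u(\tau_x<\tau_A)$. Call $e^{g_i^\alpha}=1/c(\omega_i,\omega_{i+1})$ the resistance of the
nearest-neighbor edge across gap $i$. If $x$ is joined to a point of $A$ by a path of nearest-neighbor edges of total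
resistance $r$, then $C_{\rm eff}(x\leftrightarrow A)\ge1/r$: for $f$ as in \eqref{eq:ceff}, the Cauchy--Schwarz
inequality along the path gives $1\le r\cdot\sum_{\rm edges}c(u,v)(f(u)-f(v))^2$.

\subsection*{Four estimates}
The first says that a set with a small cut is left slowly, from a suitable initial law.

\begin{lemma}\label{lem:slow}
If $J\subset Q$ are finite, then $P_{\nu_J}(\tau_{Q^c}\le t)\le t\,\partial Q/c(J)$.
\end{lemma}

\begin{proof}
By reversibility $P_{\nu_J}(X_s=x)=\sum_{y\in J}c(y)p_s(y,x)/c(J)=\sum_{y\in J}c(x)p_s(x,y)/c(J)\le c(x)/c(J)$. So the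
expected number of jumps from $Q$ to $Q^c$ up to time $t$ is at most
$\int_0^t\sum_{x\in Q,y\notin Q}\frac{c(x)}{c(J)}\frac{c(x,y)}{c(x)}\,ds=t\,\partial Q/c(J)$.
\end{proof}

The second says that the end of a path of low resistance is reached quickly.

\begin{lemma}\label{lem:fast}
Let $D$ be finite and let $x\in D$ be joined to a point of $D^c$ by a path of nearest-neighbor edges whose vertices
other than that endpoint lie in $D$, of total resistance $r$. Then $E_x\tau_{D^c}\le r\,c(D)$.
\end{lemma}

\begin{proof}
The expected time spent at $y\in D$ before $\tau_{D^c}$, starting from $x$, has the form $c(y)G(x,y)$ with $G$ symmetric, since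
the walk killed on leaving $D$ is still reversible. Visits to $x$ before $\tau_{D^c}$ are geometric in number with
parameter $P_x(\tau_{D^c}<\tau_x^+)$ and last $1$ on average, so $G(x,x)=1/C_{\rm eff}(x\leftrightarrow D^c)\le r$ by
\eqref{eq:ceff}. Hence $G(x,y)=G(y,x)=P_y(\tau_x<\tau_{D^c})\,G(x,x)\le r$. Sum $c(y)G(x,y)$ over $y\in D$.
\end{proof}

The third says that an exit time, from the right initial law, does not concentrate on a short time interval.

\begin{lemma}\label{lem:spread}
If $D$ is finite and $0<t_1<t_2$, then $P_{\nu_D}(t_1<\tau_{D^c}\le t_2)\le(t_2-t_1)/t_1$.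
\end{lemma}

\begin{proof}
The generator $L_D$ of the walk killed outside $D$ is self-adjoint and non-positive on $L^2(D,c)$. So
$u(t)=P_{\nu_D}(\tau_{D^c}>t)=\langle1,e^{tL_D}1\rangle_c/c(D)=\sum_ia_ie^{-\lambda_it}$ with $a_i,\lambda_i\ge0$. This
function is convex with $u(0)=1$ and $u\ge0$, and comparing slopes gives
\[
\frac{u(t_1)-u(t_2)}{t_2-t_1}\le\frac{u(0)-u(t_1)}{t_1}\le\frac1{t_1}.\qedhere
\]
\end{proof}

The fourth concerns what happens before and at the exit.

\begin{lemma}\label{lem:exit}
Let $Q$ be finite and $\tau=\tau_{Q^c}$.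
\begin{itemize}
\item[(a)] $P_x(\tau<\tau_x^+)\le\partial Q/c(x)$ for $x\in Q$.
\item[(b)] If $x\ne y$ in $Q$ are joined inside $Q$ by a nearest-neighbor path of resistance $r$, then
$P_x(\tau<\tau_y)\le r\,\partial Q$.
\item[(c)] If $y\in Q$ and $z\notin Q$, then $P_y(X_\tau=z)\ge c(y,z)/\partial Q$.
\end{itemize}
\end{lemma}

\begin{proof}
(a) Use the test function $f=1_Q$ in \eqref{eq:ceff} with $A=Q^c$; its energy is $\partial Q$.

(b) Decompose the path of the walk into excursions from $x$. The first excursion that hits $Q^c\cup\{y\}$ before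
returning to $x$ decides whether $\tau<\tau_y$, so
\[
P_x(\tau<\tau_y)=\frac{P_x(\tau<\tau_y,\ \tau<\tau_x^+)}{P_x(\tau\wedge\tau_y<\tau_x^+)}
\le\frac{P_x(\tau<\tau_x^+)}{P_x(\tau\wedge\tau_y<\tau_x^+)}
\le\frac{\partial Q/c(x)}{1/(r\,c(x))}=r\,\partial Q.
\]
Here the numerator was bounded by (a), and the denominator $P_x(\tau\wedge\tau_y<\tau_x^+)$ is
$C_{\rm eff}(x\leftrightarrow Q^c\cup\{y\})/c(x)\ge1/(r\,c(x))$.

(c) By the same decomposition at $y$, and since a direct jump from $y$ to $z$ is one way to exit,
\[
P_y(X_\tau=z)=\frac{P_y(X_\tau=z,\ \tau<\tau_y^+)}{P_y(\tau<\tau_y^+)}\ge\frac{c(y,z)/c(y)}{\partial Q/c(y)} .\qedhere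
\]
\end{proof}

For $u>0$ let $\mathrm{Comp}_u$ be the maximal set of consecutive points of $\omega$ that contains $0$ and has all
inner gaps at most $u$.

\begin{remark}[One site is never enough]\label{rem:one}
A soft argument, valid for every $\alpha>1$, already shows that \eqref{eq:star} fails if $|\Gamma_t|\le1$ for all large
$t$. For $\alpha>2$, that is $m=0$, this is the minimality asserted in Theorem~\ref{thm:main}(ii).
A.s.\ for all large $k$ we have $S_i\le3k$ for $|i|\le e^{2k}+1$, and on each side of $0$ there is a gap longer than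
$k$ with index at most $e^{2k}$ in absolute value; the failure probabilities are at most $(2e^{2k}+3)e^{5-3k}$ and
$2\exp(-e^k+e^{-k})$. So $\partial\,\mathrm{Comp}_k\le162k^2e^{-k^\alpha}\to0$ by Lemma~\ref{lem:env}. As the finite
set $\mathrm{Comp}_k$ is left a.s., Lemma~\ref{lem:exit}(a) at $x=0$ gives
$P_0(\tau_0^+=\infty)\le\partial\,\mathrm{Comp}_k/c(0)\to0$. So the walk is recurrent; being irreducible it visits all
points, and $\overline X_t\to\infty$. On the other hand $|P_0(\overline X_{t+h}=x)-P_0(\overline X_t=x)|$ is at most the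
probability of a jump in $(t,t+h]$, hence at most $h$. If for every $t\ge t_0$ some point carried mass more than
$\frac12$, the sets $\{t\ge t_0:P_0(\overline X_t=x)>\frac12\}$, $x\in\omega$, would be open in $[t_0,\infty)$,
disjoint and covering, so by connectedness one $x$ would serve all $t\ge t_0$. This contradicts
$\overline X_t\to\infty$.
\end{remark}

\section{Localization on $m+2$ sites}\label{sec:upper}

\subsection*{Scales}
Fix $\eta\in(0,\eta^*)$ and put
\[
\delta_k=k^{1-\alpha+\eta}.
\]
Since $\eta<\alpha-1$, $\delta_k\to0$. The \emph{grid points of level} $k$ are $\rho=k+j\delta_k$,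
$0\le j\le\lfloor1/\delta_k\rfloor$; there are at most $1/\delta_k+1\le Ck^{\alpha-1}$ of them. For large $t$ define
$\rho(t)$ by $\rho(t)^\alpha+\rho(t)=\log t$, so that $T(\rho(t))=t$. Let $k=\lfloor\rho(t)\rfloor$ and let $\rho$ be
the largest grid point of level $k$ with $\rho\le\rho(t)$; we call $(k,\rho)$ the pair \emph{attached to} $t$. Then
$\rho(t)\le\rho+\delta_k$, that is,
\[
T\le t\le T',\qquad T=T(\rho),\quad T'=T(\rho+\delta_k).
\]
Write $\delta=\delta_k\le\frac14$ and
\[
a_0=\rho-2\delta,\qquad a=\rho-\delta,\qquad b=\rho+2\delta,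
\]
all in $[k-1,k+2]$. From now on gaps at most $a$ are short, gaps in $(a,b]$ critical and gaps longer than $b$ long. If
$k-1\le u<v$ and $v-u\ge\delta$, then $v^\alpha-u^\alpha\ge\alpha\delta(k-1)^{\alpha-1}=\alpha k^\eta(1-\frac1k)^{\alpha-1}\ge
k^\eta$ for large $k$, because $\alpha>1$. Hence
\begin{equation}\label{eq:sep}
e^{u^\alpha}\le e^{-k^\eta}e^{v^\alpha}.
\end{equation}
The factor $e^{-k^\eta}$ beats every power of $k$; this is the only purpose of $\eta>0$.

Put
\[
J=\mathrm{Comp}_{a_0}\ \subset\ J_a=\mathrm{Comp}_a\ \subset\ I=\mathrm{Comp}_b,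
\]
and $K_+=\min\{i\ge0:g_i>b\}$, $K_-=\min\{i\ge1:g_{-i}>b\}$, so that $I=\{\omega_i:-K_-<i\le K_+\}$. The walk will stay
in $I$; the sets $J,J_a$ serve to connect its start at $0$ with equilibrium.

\subsection*{The environment}
Let $n_k=\lceil ke^{k+2}\rceil$ and $h_k=\lceil k^{-(\alpha+1)}e^k\rceil$.

\begin{proposition}\label{prop:env}
$\mathbf P$-a.s., for all large $k$ and all grid points $\rho$ of level $k$, the following hold.
\begin{itemize}
\item[(E1)] $K_+\le n_k$ and $K_-\le n_k$.
\item[(E2)] $g_i\le a_0$ for $0\le i<h_k$, and at least $h_k/2$ of these $g_i$ are $\le1$. In particular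
$c(J)\ge c\,k^{-(\alpha+1)}e^k$.
\item[(E3)] $S_i\le3k$ for $|i|\le n_k+1$. With (E1) this gives $c(I)\le Ck^2e^k$.
\item[(E4)] $\displaystyle\sum_{|i|\le n_k}e^{g_i^\alpha}1_{\{g_i\le u\}}\le k^{\alpha+4}e^{u^\alpha}$ for $u\in\{a_0,a\}$.
\item[(E5)] $\#\{0\le i<K_+:\ a<g_i\le b\}\le m+1$.
\end{itemize}
Moreover, the probability that (E1)--(E5) all hold for a given grid point $\rho$ of level $k$ tends to $1$ as
$k\to\infty$, uniformly over the grid points of level $k$.
\end{proposition}

\begin{proof}
We bound failure probabilities, uniformly in $\rho$.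

(E1): the event $K_+>n_k$ or $K_->n_k$ has probability at most $2(1-e^{-b})^{n_k}\le2e^{-n_ke^{-b}}\le2e^{-k}$, as
$b\le k+2$.

(E2): the first part fails with probability at most $h_ke^{-a_0}\le Ck^{-(\alpha+1)}$, as $a_0\ge k-1$. The second
fails with probability at most $e^{-ch_k}$ by Chernoff's bound, as $\mathbf P(g_i\le1)=1-e^{-1}>\frac12$. If both
hold, $J$ contains $\omega_0,\dots,\omega_{h_k}$ and $c(\omega_i)\ge e^{-g_i^\alpha}\ge e^{-1}$ when $g_i\le1$, so
$c(J)\ge h_k/(2e)$.

(E3): by Lemma~\ref{lem:env} the failure probability is at most $Cke^k\cdot e^{-3k}$ per level; this event does not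
depend on $\rho$. With (E1), $I$ has at most $2n_k+1$ points, each with $c(x)\le3ek\le9k$.

(E4): on $[0,u]$ the convex function $v^\alpha-v$, which vanishes at $0$, is at most $u^\alpha-u$ (recall $u\geq 1$ for $k\geq2$).
So the mean of the sum is at most
\[
(2n_k+1)\int_0^ue^{v^\alpha-v}dv\le(2n_k+1)\,u\,e^{u^\alpha-u}\le Ck^2e^{u^\alpha},
\]
and Markov's inequality bounds the failure probability by $Ck^{-(\alpha+2)}$.

(E5): by lack of memory, successive gaps to the right of $0$ that exceed $a$ lie in $(a,b]$ independently with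
probability $1-e^{-(b-a)}\le3\delta_k$. Failure means that the first $m+2$ of them all lie in $(a,b]$, which has
probability at most $(3\delta_k)^{m+2}$.

All bounds tend to $0$, which gives the last assertion. Summed over the at most $Ck^{\alpha-1}$ grid points of level
$k$, the failures of (E1)--(E4) have total probability at most $Ck^{-2}$. Those of (E5) have total probability at most
\[
\Bigl(\frac1{\delta_k}+1\Bigr)(3\delta_k)^{m+2}\le C\delta_k^{m+1}=Ck^{-(\alpha-1-\eta)(m+1)} ,
\]
and this is summable because $\eta<\eta^*$ means exactly $(\alpha-1-\eta)(m+1)>1$. Apply the Borel--Cantelli lemma.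
\end{proof}

This last sum is the place where the number $m$ enters. With $m$ instead of $m+1$ in (E5) one would need
$(\alpha-1-\eta)m>1$, which fails for every $\eta\ge0$ because $m(\alpha-1)\le1$.

\subsection*{The candidates}
Given $(k,\rho)$, let $i_1<\dots<i_j$ be the indices $0\le i<K_+$ with $g_i\in(a,b]$ (possibly $j=0$) and let
$i_{j+1}=K_+$. Put
\[
\Gamma^\circ=\{\omega_{i_1},\dots,\omega_{i_{j+1}}\},
\]
see Figure~\ref{fig:blocks}. For large $t$ let $(k,\rho)$ be the pair attached to $t$. If $|\Gamma^\circ|\le m+2$, let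
$\Gamma_t$ be $\Gamma^\circ$ completed to exactly $m+2$ points by $\omega_{-1},\omega_{-2},\dots$. If
$|\Gamma^\circ|>m+2$, keep only its first $m+2$ points. For small $t$, and on the null set where $K_+=\infty$, let
$\Gamma_t=\{\omega_0,\dots,\omega_{m+1}\}$. This is a measurable function of $(\omega,t)$. Under (E5),
$\Gamma^\circ\subset\Gamma_t$.

\begin{figure}[ht]
\centering
\begin{tikzpicture}[x=0.37cm,y=0.85cm]
\draw[->] (-1,0)--(30.5,0) node[right] {$i$};
\draw[dashed] (-1,2)--(29.5,2) node[right] {$a$};
\draw[dashed] (-1,2.9)--(29.5,2.9) node[right] {$b$};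
\foreach \i/\h in {0/0.5,1/1.2,2/0.3,3/0.8,4/1.7,5/0.2,6/0.9,7/0.4,9/1.1,10/0.3,11/0.6,12/1.5,13/0.2,14/0.7,15/1.0,16/0.4,18/0.9,19/0.2,20/1.3,21/0.5,22/0.8,23/0.3,24/1.8,25/0.6,26/0.4}
  \draw[line width=1.6pt,gray] (\i,0)--(\i,\h);
\foreach \i/\h in {8/2.35,17/2.65,27/3.5}
  \draw[line width=2.6pt] (\i,0)--(\i,\h);
\node[below] at (0,0) {$0$};
\node[below] at (8,0) {$i_1$};
\node[below] at (17,0) {$i_2$};
\node[below] at (26.7,0) {$i_3=K_+$};
\draw[|-|] (-0.2,-0.85)--(8.2,-0.85) node[midway,below] {$B_1$};
\draw[|-|] (8.8,-0.85)--(17.2,-0.85) node[midway,below] {$B_2$};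
\draw[|-|] (17.8,-0.85)--(27.2,-0.85) node[midway,below] {$B_3$};
\end{tikzpicture}
\caption{The bar above $i\ge0$ has height $g_i$, the gap to the right of $\omega_i$. Two gaps are critical (height in
$(a,b]$) before the first long one (height above $b$). The candidates for the running maximum are
$\omega_{i_1},\omega_{i_2},\omega_{i_3}$, the right ends of the blocks $B_1,B_2,B_3$; all gaps inside a block are at
most $a$.}
\label{fig:blocks}
\end{figure}

\begin{proposition}\label{prop:loc}
There is a deterministic $k_0$ such that the following holds for $k\ge k_0$. If $\rho$ is a grid point of level $k$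
for which the environment satisfies (E1)--(E5), then for all $t\in[T(\rho),T(\rho+\delta_k)]$
\begin{equation}\label{eq:loc}
P_0(\overline X_t\notin\Gamma^\circ)\le e^{-k^\eta/4}.
\end{equation}
\end{proposition}

\begin{proof}
The gaps bounding $J_a$ and $I$ have indices in $[-n_k,n_k]$ by (E1), and they exceed $a$ and $b$, respectively. So by
Lemma~\ref{lem:env} and (E3),
\begin{equation}\label{eq:cutsJI}
\partial J_a\le162k^2e^{-a^\alpha},\qquad\partial I\le162k^2e^{-b^\alpha}.
\end{equation}

\emph{Step 1: from equilibrium in $J$ the walk finds $0$ quickly.} Lemmas~\ref{lem:slow} and \ref{lem:spread} are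
about walks started from laws $\nu_J$, $\nu_D$, while ours starts at $0$. The bridge is the following claim, for large $k$:
\[
p_0:=P_{\nu_J}\bigl(\tau_0\le s_0,\ \tau_0<\tau_{J_a^c}\bigr)\ge\tfrac12,
\qquad s_0=k^{\alpha+7}e^{a_0^\alpha+k}.
\]
For $x\in J\setminus\{0\}$ apply Lemma~\ref{lem:fast} with $D=J_a\setminus\{0\}$ and the path inside $J$ from $x$ to
$0$. Its gaps are at most $a_0$, so by (E4) and (E3)
\[
E_x[\tau_0\wedge\tau_{J_a^c}]\le k^{\alpha+4}e^{a_0^\alpha}\cdot Ck^2e^k=C\,s_0/k .
\]
By Lemma~\ref{lem:slow}, \eqref{eq:cutsJI}, (E2) and \eqref{eq:sep},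
\[
P_{\nu_J}(\tau_{J_a^c}\le s_0)\le s_0\cdot162k^2e^{-a^\alpha}\cdot Ck^{\alpha+1}e^{-k}\le Ck^{2\alpha+10}e^{-k^\eta}.
\]
If $\tau_0\wedge\tau_{J_a^c}\le s_0<\tau_{J_a^c}$, then $\tau_0\le s_0$ and $\tau_0<\tau_{J_a^c}$. So, by Markov's
inequality, $p_0\ge1-C/k-Ck^{2\alpha+10}e^{-k^\eta}\ge\frac12$ for large $k$.

Let
\[
s=e^{-k^\eta/2}\,T .
\]
This time will be negligible compared with $t$, yet long enough to climb to the top of a block. By \eqref{eq:sep} and
$k\le\rho$ we have $s_0\le k^{\alpha+7}e^{-k^\eta}e^{\rho^\alpha+\rho}\le s\le T/2$ for large $k$.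

\emph{Step 2: the walk does not leave $I$.} Start from $\nu_J$ and apply the strong Markov property at $\tau_0$, on
the event in Step 1; note $J_a\subset I$. By Lemma~\ref{lem:slow} and $t+s_0\le2T'$,
\[
p_0\,P_0(\tau_{I^c}\le t)\le P_{\nu_J}(\tau_{I^c}\le t+s_0)\le2T'\,\partial I/c(J).
\]
As $T'\le e^{(\rho+\delta)^\alpha+k+2}\le e^{-k^\eta}e^{b^\alpha+k+2}$ by \eqref{eq:sep}, we get from
\eqref{eq:cutsJI} and (E2)
\begin{equation}\label{eq:noexit}
P_0(\tau_{I^c}\le t)\le Ck^{\alpha+3}e^{-k^\eta}.
\end{equation}

\emph{Step 3: two ways to miss $\Gamma^\circ$.} Let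
\[
B_1=\{\omega_0,\dots,\omega_{i_1}\},\qquad B_l=\{\omega_{i_{l-1}+1},\dots,\omega_{i_l}\}\quad(2\le l\le j+1).
\]
These blocks partition $I\cap[0,\infty)$, their right ends form $\Gamma^\circ$, and all gaps inside a block are at
most $a$. Put $\sigma_1=0$. For $l\ge2$ let $\sigma_l$ be the exit time of
\[
D_l=\{x\in I:\ x\le\omega_{i_{l-1}}\},
\]
and for $l\ge1$ let $\tau^{(l)}$ be the exit time of $\{x\in I:x<\omega_{i_l}\}$. For $l\ge2$ this set contains $D_l$,
so $\sigma_l\le\tau^{(l)}$. Suppose $\tau_{I^c}>t$ and
$\overline X_t\notin\Gamma^\circ$. Then $\overline X_t\in B_l\setminus\{\omega_{i_l}\}$ for some $l\le j+1$. Up to time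
$t$ the walk stays in $I$ and below $\omega_{i_l}$, so $\tau^{(l)}>t$, and its
first entrance into $[\min B_l,\infty)$ takes place at time $\sigma_l\le t$, at a point of
$B_l\setminus\{\omega_{i_l}\}$. Consequently one of the following holds, according to whether $\sigma_l\le t-s$ or not:
\begin{itemize}
\item[(A)] $X_{\sigma_l}\in B_l\setminus\{\omega_{i_l}\}$ and $\tau^{(l)}-\sigma_l>s$: the walk spends more than $s$
without climbing to the top of the block;
\item[(B)] $l\ge2$ and $t-s<\sigma_l\le t$: the walk has entered the block only recently.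
\end{itemize}
For $l=1$ we have $\sigma_1=0\le t-s$, so (A) holds.

\emph{Alternative (A).} For $x\in B_l\setminus\{\omega_{i_l}\}$ use Lemma~\ref{lem:fast} with
$D=\{x'\in I:x'<\omega_{i_l}\}$ and the path inside $B_l$ from $x$ up to $\omega_{i_l}$. By (E4), (E3) and
\eqref{eq:sep},
\[
E_x\tau^{(l)}\le k^{\alpha+4}e^{a^\alpha}\cdot Ck^2e^k\le Ck^{\alpha+6}e^{-k^\eta}\,T .
\]
By the strong Markov property at $\sigma_l$ and Markov's inequality, (A) has probability at most
$Ck^{\alpha+6}e^{-k^\eta}T/s=Ck^{\alpha+6}e^{-k^\eta/2}$.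

\emph{Alternative (B).} We know little about the law of $\sigma_l$ for the walk started at $0$. But started from
$\nu=\nu_{D_l}$ the exit time from $D_l$ cannot concentrate on a short interval, by Lemma~\ref{lem:spread}, and Step 1
transfers this to the start at $0$ at the price of a power of $k$. The right end of $J_a$ is $\omega_{i_1}$, so
$J\subset J_a\subset D_l\subset I$. With $\sigma=\sigma_l$, restricting $\nu$ to $J$ gives
\[
P_\nu(\tau_0\le s_0,\ \tau_0<\sigma)\ge\frac{c(J)}{c(D_l)}\,p_0\ge c\,k^{-(\alpha+3)}
\]
by (E2) and (E3). Apply the strong Markov property at $\tau_0=v\le s_0\le s$. If the time from $\tau_0$ to $\sigma$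
lies in $(t-s,t]$, then $\sigma\in(t-s+v,t+v]\subset(t-s,t+s]$. Therefore
\[
c\,k^{-(\alpha+3)}\,P_0(t-s<\sigma\le t)\le P_\nu(t-s<\sigma\le t+s)\le\frac{2s}{t-s}\le\frac{4s}T=4e^{-k^\eta/2},
\]
by Lemma~\ref{lem:spread} and $t-s\ge T/2$. So (B) has probability at most $Ck^{\alpha+3}e^{-k^\eta/2}$.

Sum over $l\le j+1\le m+2$, using (E5), and add \eqref{eq:noexit}:
$P_0(\overline X_t\notin\Gamma^\circ)\le Ck^{\alpha+6}e^{-k^\eta/2}\le e^{-k^\eta/4}$ for large $k$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}(i) and Theorem~\ref{thm:more}(a)]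
By Propositions~\ref{prop:env} and \ref{prop:loc}, a.s.\ \eqref{eq:loc} holds for all large $t$, with the pair
$(k,\rho)$ attached to $t$, and then
$\Gamma^\circ\subset\Gamma_t$. So $P_0(\overline X_t\notin\Gamma_t)\le e^{-k^\eta/4}\to0$, which is
Theorem~\ref{thm:main}(i). For large $t$, $\log t\le2\rho(t)^\alpha$ and $k\ge\rho(t)-1$; since $2^{-1/\alpha}>\frac12$ this
gives $k\ge\frac12(\log t)^{1/\alpha}$. Given $\eta'<\eta^*$, choose $\eta\in(\max(\eta',0),\eta^*)$; then
$k^\eta/4\ge(\log t)^{\eta'/\alpha}$ for large $t$.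
\end{proof}

\section{Times at which $q+2$ sites compete}\label{sec:lower}

Fix $q\in\{0,1,\dots,m\}$, so that $q(\alpha-1)\le1$. Theorem~\ref{thm:main}(ii) needs only $q=m$; the other values are
for Theorem~\ref{thm:more}(b). We make the caricature of Section~\ref{sec:mechanism} real: $q+2$ wells of comparable
mass, in a row, separated by $q+1$ gaps whose lengths agree up to $k^{1-\alpha}$, and closed off by two longer gaps.

\subsection*{The wells}
Let
\[
n=\lceil e^k\rceil,\qquad M=3q+8,\qquad \mathcal A_k=\{i\in\mathbb Z:\ e^kk^{-2}<|i|\le Mn\}.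
\]
For integers $3n\le i_0\le4n$ and $3ln\le i_l\le(3l+1)n$, $1\le l\le q+2$, consider the event that
\begin{itemize}
\item $R:=g_{i_1}\in[k+\frac14,k+\frac12]$, and $g_{i_l}\in[R,R+k^{1-\alpha}]$ for $2\le l\le q+1$;
\item $g_{i_{q+2}}>k+1$ and $g_{-i_0}>k+1$;
\item $g_{i_l-1},g_{i_l+1}\in[1,k]$ for $1\le l\le q+1$;
\item all other $g_i$ with $i\in\mathcal A_k$ and $-i_0<i<i_{q+2}$ are at most $k$.
\end{itemize}
Let $F_k$ be the union of these events over all such tuples $(i_0,\dots,i_{q+2})$. The indices $|i|\le e^kk^{-2}$ are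
left out so that $F_k$ depends only on the gaps in $\mathcal A_k$ and independence can be used; for all large $k$ these
gaps are at most $k$ anyway, see (G1) below. The third condition will give the cut conductances up to a constant.

\begin{proposition}\label{prop:io}
$\mathbf P$-a.s.\ $F_k$ occurs for infinitely many $k$.
\end{proposition}

\begin{proof}
The union is disjoint, because the tuple can be read off from the gaps: among the indices $i\in\mathcal A_k$ with
$g_i>k$, $-i_0$ is the first one to the left of $0$, and $i_1,\dots,i_{q+2}$ are the first $q+2$ to the right of $0$.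
For one tuple, $R$ lies in its
interval with probability $c\,e^{-k}$; given $R$, each of the $q$ gaps $g_{i_2},\dots,g_{i_{q+1}}$ satisfies its
condition with probability $e^{-R}(1-e^{-k^{1-\alpha}})\ge e^{-k-\frac12}\cdot\frac12k^{1-\alpha}$; at most $Cn$ further
gaps must be at most $k$. So the event of one tuple has probability at least
\[
c\,e^{-k}\bigl(e^{-k-\frac12}\tfrac12k^{1-\alpha}\bigr)^q\,e^{-2(k+1)}\,(e^{-1}-e^{-k})^{2(q+1)}\,(1-e^{-k})^{Cn}
\ge c\,e^{-k(q+3)}k^{-q(\alpha-1)}.
\]
There are at least $n^{q+3}\ge e^{k(q+3)}$ tuples, so $\mathbf P(F_k)\ge c\,k^{-q(\alpha-1)}\ge c/k$ for large $k$.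

Let $k_j=\lceil4j\log j\rceil$. The derivative of $4x\log x$ is $4\log x+4$, so $k_{j+1}-k_j\ge4\log j$ and
$e^{k_{j+1}-k_j}\ge j^4$, while $k_{j+1}^2\le Cj^2\log^2j$. Hence $e^{k_{j+1}}k_{j+1}^{-2}>M\lceil e^{k_j}\rceil$ for
large $j$. So the sets $\mathcal A_{k_j}$ are disjoint and the events $F_{k_j}$ are independent, for large $j$. Since
$\sum_j1/k_j=\infty$, the second Borel--Cantelli lemma applies.
\end{proof}

\begin{lemma}\label{lem:G}
Let $\mu=\mathbf E\,c(\omega_0)\in(0,\infty)$. $\mathbf P$-a.s.\ the following hold for all large integers $k$.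
\begin{itemize}
\item[(G1)] $g_i\le k$ for $|i|\le e^kk^{-2}$.
\item[(G2)] $S_i\le3k$ for $|i|\le Mn+1$.
\item[(G3)] $\displaystyle\sum_{|i|\le Mn}e^{g_i^\alpha}1_{\{g_i\le k\}}\le k^4e^{k^\alpha}$.
\item[(G4)] $\frac\mu2(v-u)\le\sum_{u<i\le v}c(\omega_i)\le2\mu(v-u)$ for all integers $-Mn\le u<v\le Mn$ with $v-u\ge2n$.
\end{itemize}
\end{lemma}

\begin{proof}
The mean $\mu$ is finite because $c(\omega_0)\le eS_0$. The failure probability of (G1) is at most $(2e^kk^{-2}+1)e^{-k}\le Ck^{-2}$,
that of (G2) at most $Ce^{k}e^{-3k}$ by Lemma~\ref{lem:env}. The mean of the sum in (G3) is at most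
$Cn\,k\,e^{k^\alpha-k}\le Cke^{k^\alpha}$, by the integral estimate used for (E4), so (G3) fails with
probability at most $Ck^{-3}$. All these are summable.

For (G4), the sequence $(c(\omega_i))_{i\in\mathbb Z}$ is stationary and ergodic, being a shift-equivariant function of
the i.i.d.\ gaps. Let $A_v=\sum_{0<i\le v}c(\omega_i)$ for $v\ge0$ and $A_v=-\sum_{v<i\le0}c(\omega_i)$ for $v<0$. By
the ergodic theorem in both directions $A_v/v\to\mu$ a.s.\ as $v\to\pm\infty$, so there is an a.s.\ finite $V$
with $|A_v-\mu v|\le\frac\mu{4M}|v|+V$ for all $v\in\mathbb Z$. For $u,v$ as in (G4),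
\[
\Bigl|\sum_{u<i\le v}c(\omega_i)-\mu(v-u)\Bigr|\le\frac\mu{4M}\cdot2Mn+2V\le\frac\mu4(v-u)+2V\le\frac\mu2(v-u),
\]
where the last step holds as soon as $2V\le\frac\mu2n$, that is, for all large $k$.
\end{proof}

From now on fix an environment for which (G1)--(G4) hold for all large $k$, and a large $k$ for which $F_k$ occurs,
with indices $i_0,\dots,i_{q+2}$. Define the wells
\[
W_1=\{\omega_i:-i_0<i\le i_1\},\qquad W_l=\{\omega_i:i_{l-1}<i\le i_l\}\quad(2\le l\le q+2).
\]

\begin{lemma}\label{lem:wells}
For large $k$ and $1\le l\le q+2$: all gaps inside $W_l$ are at most $k$; $\mu n\le c(W_l)\le16\mu n$; and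
$\partial W_l\le4e^{-R^\alpha}$. Moreover $g_{i_l}^\alpha\le R^\alpha+\kappa$ for $l\le q+1$, where
$\kappa=\alpha2^{\alpha-1}$.
\end{lemma}

\begin{proof}
The gaps inside $W_l$ are at most $k$ by the definition of $F_k$ for indices in $\mathcal A_k$, and by (G1) for the
others. Since $2n\le|W_l|\le8n$, the second claim is (G4).

Let $l\le q+1$ and $g=g_{i_l}\ge R\ge k$. For $x,y\ge0$, $(g+x+y)^\alpha\ge g^\alpha+\alpha k^{\alpha-1}(x+y)$. On each
side of the gap, all points other than the endpoint of the gap are at distance $x\ge1$ from that endpoint, because the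
neighboring gaps are at least $1$; for such $x$, $\alpha k^{\alpha-1}x\ge(\alpha k^{\alpha-1}-1)+x$. So (G2) gives
\[
\chi_{i_l}\le e^{-g^\alpha}\bigl(1+3k\,e^{1-\alpha k^{\alpha-1}}\bigr)^2\le2e^{-g^\alpha}\le2e^{-R^\alpha}
\]
for large $k$. Without the condition on neighboring gaps we would only have Lemma~\ref{lem:env}, with an extra factor
$k^2$. Across the two outer gaps, with indices $-i_0$ and $i_{q+2}$, Lemma~\ref{lem:env} is good enough: the
conductance is at most $81k^2e^{-(k+1)^\alpha}\le e^{-R^\alpha}$ for large $k$, since $R\le k+\frac12$ and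
$(k+1)^\alpha-(k+\frac12)^\alpha\ge\frac\alpha2k^{\alpha-1}$. Each $W_l$ has two bounding gaps, so
$\partial W_l\le4e^{-R^\alpha}$. Finally
$g_{i_l}^\alpha\le(R+k^{1-\alpha})^\alpha\le R^\alpha+\alpha k^{1-\alpha}(R+1)^{\alpha-1}\le R^\alpha+\kappa$, as
$R+1\le2k$.
\end{proof}

\subsection*{Moving inside and between wells}
Let
\[
t_0=n\,e^{R^\alpha},\qquad \xi_k=k^6e^{k^\alpha-(k+\frac14)^\alpha},\qquad e_k=\frac{16\mu}k+4\xi_k .
\]
Then $\xi_k,e_k\to0$, and $k^6e^{k^\alpha}\le\xi_ke^{R^\alpha}$ because $R\ge k+\frac14$. The time $t_0$ is the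
scale on which wells are left; the next lemma says that a well is explored on a much shorter scale, kept for any
multiple of $t_0$ with positive probability, and left to the right within time of order $t_0$ with positive
probability. It replaces the jump rates of the caricature.

\begin{lemma}\label{lem:M}
Let $\theta=\mu/16$, $p=e^{-\kappa}/4$ and $C'=\max(1,68\mu e^\kappa/p)$. For large $k$ the following hold.
\begin{itemize}
\item[(M1)] $P_x(\tau_y\le\xi_kt_0,\ \tau_y<\tau_{W_l^c})\ge1-e_k$ for $1\le l\le q+2$ and $x,y\in W_l$.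
\item[(M2)] $P_x(\tau_{W_l^c}>r\theta t_0)\ge2^{-r}$ for $1\le l\le q+2$, $x\in W_l$ and $r\in\mathbb N$.
\item[(M3)] $P_x(\tau_{W_l^c}\le C't_0,\ X_{\tau_{W_l^c}}=\omega_{i_l+1})\ge p/2$ for $1\le l\le q+1$ and $x\in W_l$.
\end{itemize}
\end{lemma}

\begin{proof}
(M1) Let $x\ne y$. By (G3), $x$ and $y$ are joined inside $W_l$ by a path of resistance at most $k^4e^{k^\alpha}$.
Lemma~\ref{lem:fast} with $D=W_l\setminus\{y\}$ gives $E_x[\tau_y\wedge\tau_{W_l^c}]\le16\mu n\,k^4e^{k^\alpha}$, so
$P_x(\tau_y\wedge\tau_{W_l^c}>k^5n\,e^{k^\alpha})\le16\mu/k$; and $k^5n\,e^{k^\alpha}\le\xi_kt_0$. By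
Lemma~\ref{lem:exit}(b), $P_x(\tau_{W_l^c}<\tau_y)\le k^4e^{k^\alpha}\cdot4e^{-R^\alpha}\le4\xi_k$.

(M2) By Lemma~\ref{lem:slow} with $J=Q=W_l$,
\[
P_{\nu_{W_l}}(\tau_{W_l^c}\le\theta t_0)\le\theta n\,e^{R^\alpha}\cdot\frac{4e^{-R^\alpha}}{\mu n}=\frac14 ,
\]
so some $y\in W_l$ has $P_y(\tau_{W_l^c}\le\theta t_0)\le\frac14$. From any $x\in W_l$ the walk reaches this $y$ before
leaving $W_l$ with probability at least $1-e_k$, by (M1), and then the strong Markov property gives
$P_x(\tau_{W_l^c}>\theta t_0)\ge\frac34(1-e_k)\ge\frac12$. Iterate with the Markov property.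

(M3) Let $y=\omega_{i_l}$, $z=\omega_{i_l+1}$. By Lemmas~\ref{lem:exit}(c) and \ref{lem:wells},
\[
P_y(X_{\tau_{W_l^c}}=z)\ge\frac{e^{-g_{i_l}^\alpha}}{\partial W_l}\ge\frac{e^{-R^\alpha-\kappa}}{4e^{-R^\alpha}}=p .
\]
By (M1), from any $x\in W_l$ the exit is at $z$ with probability at least $(1-e_k)p\ge\frac34p$. By
Lemma~\ref{lem:fast} with $D=W_l$ and the path inside $W_l$ from $x$ to $y$ followed by the edge to $z$,
$E_x\tau_{W_l^c}\le16\mu n(k^4e^{k^\alpha}+e^{R^\alpha+\kappa})\le17\mu e^\kappa t_0$ for large $k$. So
$P_x(\tau_{W_l^c}>C't_0)\le17\mu e^\kappa/C'\le p/4$, and $\frac34p-\frac14p=\frac12p$.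
\end{proof}

\begin{proposition}\label{prop:compete}
Let $t^*=(q+2)C't_0$, $r=\lceil(q+2)C'/\theta\rceil$ and $\varepsilon^{(q)}=(p/2)^{q+1}2^{-r-1}$. For all large $k$ for
which $F_k$ occurs,
\begin{equation}\label{eq:compete}
P_0(\overline X_{t^*}=\omega_{i_l})\ge\varepsilon^{(q)},\qquad l=1,\dots,q+2 .
\end{equation}
\end{proposition}

\begin{proof}
Start from $0\in W_1$. By (M3) and the strong Markov property, with probability at least $(p/2)^{l-1}$ the walk passes
$W_1\to W_2\to\dots\to W_l$, leaving each of $W_1,\dots,W_{l-1}$ directly into the next well, and reaches $W_l$ by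
time $(l-1)C't_0\le(q+1)C't_0$. Note $r\theta t_0\ge t^*$. By (M1) and (M2), from its entrance point the walk hits
$\omega_{i_l}$ within time $\xi_kt_0\le C't_0$, before leaving $W_l$, and does not leave $W_l$ for a time $t^*$, with
probability at least $2^{-r}-e_k\ge2^{-r-1}$ for large $k$. If all this happens, the walk has visited $\omega_{i_l}$ by
time $t^*$ and has stayed in $W_1\cup\dots\cup W_l$, whose largest point is $\omega_{i_l}$. So
$\overline X_{t^*}=\omega_{i_l}$, and $(p/2)^{l-1}2^{-r-1}\ge\varepsilon^{(q)}$.
\end{proof}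

\begin{proof}[Proof of Theorem~\ref{thm:main}(ii)]
Let $\varepsilon_0=\min_{0\le q\le m}\varepsilon^{(q)}\in(0,1)$, which is deterministic. Take $q=m$. By
Propositions~\ref{prop:io} and \ref{prop:compete} and Lemma~\ref{lem:G}, a.s.\ \eqref{eq:compete} holds for infinitely
many $k$, and $t^*\to\infty$ along these $k$.
\end{proof}

\section{The number of sites needed at time $t$}\label{sec:count}

\begin{proof}[Proof of Theorem~\ref{thm:more}(b)]
Let $0<\varepsilon<\varepsilon_0$, with $\varepsilon_0$ as just defined, and fix $\eta\in(0,\eta^*)$ in the notation of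
Section~\ref{sec:upper}. By Theorem~\ref{thm:main}(i), a.s.\ $1\le N_\varepsilon(t)\le m+2$ for all large $t$, so all
limit points lie in $\{1,\dots,m+2\}$.

\emph{The value $1$, and convergence in probability.} Take $t$ deterministic, with its attached pair $(k,\rho)$. As
$t\to\infty$, the probability that (E1)--(E5) hold tends to $1$, by the uniform statement in
Proposition~\ref{prop:env}. With probability at
least $1-3\delta_k\to1$ the first gap to the right of $0$ that exceeds $a$ also exceeds $b$; then no critical
gap precedes $K_+$ and $\Gamma^\circ=\{\omega_{K_+}\}$. On the intersection of these events \eqref{eq:loc} gives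
$N_\varepsilon(t)=1$ once $k$ is so large that $e^{-k^\eta/4}\le\varepsilon$. So $\mathbf P(N_\varepsilon(t)=1)\to1$, and
\[
\mathbf P\bigl(N_\varepsilon(t)=1\text{ for infinitely many }t\in\mathbb N\bigr)\ge
\limsup_{t\to\infty,\ t\in\mathbb N}\mathbf P(N_\varepsilon(t)=1)=1 .
\]

\emph{The values $q+2$, $0\le q\le m$.} A.s.\ \eqref{eq:compete} holds for infinitely many $k$, by
Propositions~\ref{prop:io} and \ref{prop:compete} and Lemma~\ref{lem:G}. Let $k$ be one of these, and large, and take
$t^*$ as in \eqref{eq:compete}. A set with fewer than $q+2$ points misses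
one of the points $\omega_{i_1},\dots,\omega_{i_{q+2}}$, so $\overline X_{t^*}$ lies in it with probability at most
$1-\varepsilon^{(q)}<1-\varepsilon$. Hence $N_\varepsilon(t^*)\ge q+2$.

For the converse we show that the candidate set $\Gamma^\circ$ at time $t^*$ is exactly
$\{\omega_{i_1},\dots,\omega_{i_{q+2}}\}$. We have
\[
\rho(t^*)^\alpha+\rho(t^*)=\log t^*=R^\alpha+k+O(1)=R^\alpha+R+O(1).
\]
The function $x^\alpha+x$ has derivative at least $1$, so $\rho(t^*)-R=O(1)$; and it has derivative at least
$c\,k^{\alpha-1}$ at distance $O(1)$ from $k$, so in fact $\rho(t^*)-R=O(k^{1-\alpha})=o(\delta_k)$. Since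
$R\in[k+\frac14,k+\frac12]$, the level attached to $t^*$ is $k$, and the grid point $\rho$ satisfies
$\rho\le\rho(t^*)\le\rho+\delta_k$. So, for large $k$,
\[
k<a=\rho-\delta_k<R\le g_{i_l}\le R+k^{1-\alpha}<b=\rho+2\delta_k<k+1\qquad(1\le l\le q+1).
\]
All other gaps with index in $[0,i_{q+2})$ are at most $k<a$ by Lemma~\ref{lem:wells}, and $g_{i_{q+2}}>k+1>b$.
Therefore $K_+=i_{q+2}$, the critical gaps before it are those with indices $i_1,\dots,i_{q+1}$, and
$\Gamma^\circ=\{\omega_{i_1},\dots,\omega_{i_{q+2}}\}$. Since a.s.\ (E1)--(E5) hold at all large levels, \eqref{eq:loc}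
gives $N_\varepsilon(t^*)\le q+2$ for large $k$. Thus $N_\varepsilon(t^*)=q+2$ for arbitrarily large $t^*$, a.s., for
each $q=0,\dots,m$.
\end{proof}

\begin{thebibliography}{1}
\bibitem{CFJ} David A. Croydon, Ryoki Fukushima, Stefan Junk,
\emph{Extremal regime for one-dimensional Mott variable-range hopping},
arXiv:2208.12102 (2022).
\end{thebibliography}

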